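\title{Mixing coefficients versus regular coefficients in second bounded cohomology}

\begin{abstract}
We construct a countable group $\Gamma$ with a mixing unitary representation $\pi$ such that $\mathrm H^2_{\mathrm b}(\Gamma,\pi)\neq 0$ while $\mathrm H^2_{\mathrm b}(\Gamma,\ell^2(\Gamma))=0$. The group is an increasing union of amalgamated products, built together with a bounded $2$-cocycle $\omega$ on a $\Gamma$-set, in such a way that every bounded class with mixing coefficients satisfies all integral linear relations among the values of $\omega$. We choose $\omega$ to satisfy an eigenvalue equation above the spectral radius of the free group, and this equation has no nonzero solution in $\ell^2(\Gamma)$.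
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Gamma$ be a countable discrete group and $\pi$ a unitary representation of $\Gamma$ on a complex Hilbert space $V$; we write $\gamma w$ for $\pi(\gamma)w$. A map $f\colon\Gamma^{n+1}\to V$ is \emph{equivariant} if $f(\gamma g_0,\dots,\gamma g_n)=\gamma f(g_0,\dots,g_n)$. The bounded equivariant maps form a complex for the homogeneous coboundary
\[
df(g_0,\dots,g_{n+1})=\sum_{i=0}^{n+1}(-1)^i f(g_0,\dots,\widehat{g_i},\dots,g_{n+1}),
\]
and its cohomology in degree $2$ is the \emph{second bounded cohomology} $\mathrm H^2_{\mathrm b}(\Gamma,\pi)$, also written $\mathrm H^2_{\mathrm b}(\Gamma,V)$. A bounded cocycle $\tau\colon\Gamma^3\to V$ always has the bounded primitive $u(g,h)=\tau(1,g,h)$, so the class of $\tau$ measures the obstruction to finding a primitive that is bounded and equivariant at the same time.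

The representation $\pi$ is \emph{mixing} if every matrix coefficient $\gamma\mapsto\langle\gamma w,w'\rangle$ vanishes at infinity on $\Gamma$. The regular representation $\lambda_\Gamma$ on $\ell^2(\Gamma)$ is the basic example: coefficients of finitely supported vectors are finitely supported, and all other coefficients are uniform limits of these. Let $\mathcal C$ be the class of countable groups $\Gamma$ that admit a mixing representation $\pi$ with $\mathrm H^2_{\mathrm b}(\Gamma,\pi)\ne0$, and let $\mathcal C_{\mathrm{reg}}\subseteq\mathcal C$ be the class of those for which $\mathrm H^2_{\mathrm b}(\Gamma,\ell^2(\Gamma))\neq0$. The following question comes from Monod and Shalom \cite{MS}: is the inclusion $\mathcal C_{\mathrm{reg}}\subseteq\mathcal C$ strict?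

The simplest cases do not separate the two classes. If $\Gamma$ is amenable (finite, for instance), then averaging $\tau(k,g,h)$ over $k$ with an invariant mean gives a bounded equivariant primitive, for all unitary coefficients. If $\Gamma$ has a central element of infinite order, then $\mathrm H^2_{\mathrm b}(\Gamma,V)=0$ for all mixing $V$ (Lemma~\ref{lem:centralizer} with $L=\Gamma$). On the side of constructions, consider a free group acting freely on a trivalent tree. Three edges determine at most one vertex from which they are seen in three different directions, and recording this vertex gives a bounded cocycle with values $0$ and $\pm\gamma v$, for any vector $v$ in any representation (Example~\ref{ex:tripod}). It is the image under $\delta_\gamma\mapsto\gamma v$ of a cocycle with values $0$ and $\pm\delta_\gamma$ in $\ell^2$, so this construction offers a candidate class with regular coefficients whenever it offers one at all. On this evidence one might guess that $\mathcal C_{\mathrm{reg}}=\mathcal C$. The guess is wrong.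

\begin{theorem}\label{thm:A}
There is a countable group $\Gamma$ with a mixing unitary representation $\pi$ such that $\mathrm H^2_{\mathrm b}(\Gamma,\pi)\neq0$ and $\mathrm H^2_{\mathrm b}(\Gamma,\ell^2(\Gamma))=0$. Thus the inclusion $\mathcal C_{\mathrm{reg}}\subseteq\mathcal C$ is strict.
\end{theorem}

Throughout, $F=\langle a,b\rangle$ is the free group of rank $2$ and $\sigma=a+a^{-1}+b+b^{-1}\in\mathbf Z[F]$. What distinguishes the vectors $\gamma v$ from the vectors $\delta_\gamma$ is that they may satisfy linear relations. The next theorem produces a group whose bounded cohomology with mixing coefficients remembers these relations.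

\begin{theorem}\label{thm:B}
Let $(\pi_0,H_0)$ be a mixing unitary representation of $F$ and let $0\ne v\in H_0$. There is a countable group $\Gamma\supset F$ such that $\pi=\mathrm{Ind}_F^\Gamma\pi_0$ is mixing and:
\begin{enumerate}
\item[(a)] $\mathrm H^2_{\mathrm b}(\Gamma,\pi)\neq0$;
\item[(b)] if $V$ is a mixing unitary representation of $\Gamma$ in which $w=0$ is the only vector satisfying $rw=0$ for all $r\in\mathbf Z[F]$ with $rv=0$, then $\mathrm H^2_{\mathrm b}(\Gamma,V)=0$.
\end{enumerate}
\end{theorem}

The operator $\sigma$ has norm $2\sqrt3$ on $\ell^2(\Gamma)$, whereas $F$ has a mixing representation in which $\sigma$ has the eigenvalue $7/2>2\sqrt3$ (Lemma~\ref{lem:eigen}). Theorem~\ref{thm:B} applied to an eigenvector $v$ gives Theorem~\ref{thm:A}, through the single relation $r=7-2\sigma$. The choice of $v$ matters: for $\pi_0=\lambda_F$ we have $\pi=\lambda_\Gamma$, and part (a) places $\Gamma$ in $\mathcal C_{\mathrm{reg}}$.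

The group of Theorem~\ref{thm:B} is constructed in Section~\ref{sec:limit} together with a countable $\Gamma$-set $P$ and a bounded, alternating, equivariant cocycle $\omega\colon P^3\to H$, where $H$ is the space of $\pi$. These data compute the bounded cohomology for all mixing coefficients.

\begin{theorem}\label{thm:D}
Let $\Gamma$, $P$ and $\omega$ be as constructed in Section~\ref{sec:limit}, and let $\mathcal R\subset H$ be the additive subgroup generated by the values of $\omega$. For every mixing unitary representation $V$ of $\Gamma$ there is a natural linear isomorphism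
\[
\mathrm H^2_{\mathrm b}(\Gamma,V)\;\cong\;\Big\{\Theta\in\mathrm{Hom}_{\mathbf Z[\Gamma]}(\mathcal R,V)\;:\;\sup_{t\in P^3}\|\Theta(\omega(t))\|<\infty\Big\}.
\]
\end{theorem}

Moving the eigenvalue toward $4$ excludes further coefficients.

\begin{theorem}\label{thm:C}
For every $p\in[2,\infty)$ there is a countable group $\Gamma\in\mathcal C$ such that $\mathrm H^2_{\mathrm b}(\Gamma,V)=0$ for every unitary representation $V$ of $\Gamma$ having a dense set of vectors $u$ with $(\gamma\mapsto\langle\gamma u,u\rangle)\in\ell^p(\Gamma)$, and for every mixing $V$ weakly contained in the regular representation.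
\end{theorem}

The construction rests on one observation: in a mixing representation an element of infinite order fixes no nonzero vector, so an equivariant cocycle with mixing coefficients vanishes on every triple fixed by such an element. Adding to the group a new element that fixes a chosen set of points therefore imposes a linear condition on all mixing-valued cocycles at once. The work lies in extending one given cocycle $\omega$ through infinitely many such steps while keeping it bounded. Section~\ref{sec:cocycles} moves bounded classes from $\Gamma$ to a $\Gamma$-set, and Section~\ref{sec:systems} sets up the framework and works through the smallest relation by hand. Sections~\ref{sec:gluing}--\ref{sec:forcing} show that every relation satisfied by $\omega$ can be imposed at an arbitrarily small cost in norm. Section~\ref{sec:limit} proves Theorems~\ref{thm:D} and~\ref{thm:B}, and Section~\ref{sec:spectral} proves Theorems~\ref{thm:A} and~\ref{thm:C}.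

\section{Cocycles on $\Gamma$-sets}\label{sec:cocycles}

\subsection{Chains, cocycles and adjacency}

For a nonempty set $P$ let $C_k(P)$ be the group of oriented integral $k$-chains of the full simplex on $P$. It is generated by the symbols $(x_0,\dots,x_k)$, which change sign under a transposition and are $0$ when two entries agree. Edges are written $[x,y]$, so that $\partial(x,y,z)=[x,y]+[y,z]+[z,x]$, and $Z_1(P)$ is the group of $1$-cycles. For $o\in P$ the cone map $(x_0,\dots,x_k)\mapsto(o,x_0,\dots,x_k)$ satisfies $\partial\,\mathrm{cone}+\mathrm{cone}\,\partial=\mathrm{id}$ in degrees $k\ge1$, so every cycle of degree $\ge1$ is the boundary of its cone.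

A \emph{cocycle on $P$} with values in a vector space $V$ is an alternating map $\theta\colon P^3\to V$ that vanishes on boundaries of $3$-chains, that is,
\begin{equation}\label{eq:cocycle}
\theta(x,y,z)=\theta(x,y,p)+\theta(y,z,p)+\theta(z,x,p)\qquad(x,y,z,p\in P).
\end{equation}
Every $1$-cycle is a boundary, and two $2$-chains with the same boundary differ by the boundary of a $3$-chain. Hence $\theta$ induces an additive map
\[
\hat\theta\colon Z_1(P)\to V,\qquad\hat\theta(\partial b)=\theta(b),
\]
whose image is the additive group generated by the values of $\theta$. A closed path with $n$ edges bounds $n-2$ triangles (cone from one of its vertices), so $\hat\theta$ of it has norm at most $(n-2)\|\theta\|$, where $\|\cdot\|$ is the supremum norm. For an alternating map $\eta\colon P^2\to V$, extended linearly to $1$-chains, $d\eta(x,y,z)=\eta(x,y)+\eta(y,z)+\eta(z,x)$ is a cocycle and $\widehat{d\eta}(\zeta)=\eta(\zeta)$.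

Let $\Gamma$ act on $P$. Two points $x\ne y$ are \emph{adjacent} if some element of infinite order fixes both. The cycles supported on edges between adjacent points form a $\Gamma$-invariant subgroup $Z_1^{\mathrm{adj}}(P)\subset Z_1(P)$.

\begin{lemma}\label{lem:vanish}
Let $V$ be a mixing representation of $\Gamma$, let $\theta\colon P^3\to V$ be an equivariant cocycle and $\eta\colon P^2\to V$ an equivariant alternating map.
\begin{enumerate}
\item[(i)] An element of infinite order fixes no nonzero vector of $V$.
\item[(ii)] $\eta$ vanishes on adjacent pairs, so $\widehat{d\eta}=0$ on $Z_1^{\mathrm{adj}}(P)$.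
\item[(iii)] If $Y\subset P$ is fixed pointwise by an element of infinite order, then $\hat\theta(\zeta)=0$ for every cycle $\zeta$ with vertices in $Y$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $g$ has infinite order and $gw=w$, then $\|w\|^2=\langle g^nw,w\rangle\to0$. If $g$ fixes $x$ and $y$, it fixes the vector $\eta(x,y)$; this gives (ii). In the same way $\theta$ vanishes on $Y^3$, and $\zeta$ is the boundary of its cone from a point of $Y$.
\end{proof}

By (ii), the restriction of $\hat\theta$ to $Z_1^{\mathrm{adj}}(P)$ does not change when an equivariant coboundary is added to $\theta$. This restriction is the invariant that we shall control.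

\subsection{Comparison with the bounded cohomology of $\Gamma$}

Fix $x_0\in P$. A bounded equivariant cocycle $\theta$ on $P$ pulls back to the cocycle $\theta^\sharp(g,h,k)=\theta(gx_0,hx_0,kx_0)$ on $\Gamma$, and if $\theta=d\eta$ with $\eta$ bounded and equivariant, then $\theta^\sharp$ is trivial. We need the converse (Lemma~\ref{lem:inj}), which always holds, and we need every class of $\Gamma$ to be of the form $[\theta^\sharp]$ (Lemma~\ref{lem:surj}). The second property requires a hypothesis: a class $[\theta^\sharp]$ restricts trivially to each stabilizer $\Gamma_x$, with the primitive $(g,h)\mapsto\theta(x,gx_0,hx_0)$, whose norm is bounded independently of $x$.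

The group $\Gamma$ acts on maps $f\colon\Gamma^{n}\to V$ by $(\gamma f)(g_1,\dots,g_n)=\gamma f(\gamma^{-1}g_1,\dots,\gamma^{-1}g_n)$, and this action commutes with $d$. Explicitly, $df(g,h)=f(h)-f(g)$ and $du(g,h,k)=u(h,k)-u(g,k)+u(g,h)$. We use one standard fact: a bounded subset of a Hilbert space has a unique circumcenter, which lies in its closed convex hull. Hence a group of affine isometries with a bounded orbit fixes a point of the closed convex hull of that orbit.

\begin{lemma}\label{lem:primitive}
Let $w\colon\Gamma^2\to V$ be bounded with $dw=0$. Let $\Lambda\le\Gamma$ and let $\epsilon\colon\Lambda\to\{\pm1\}$ be a homomorphism with $\epsilon(\gamma)\,\gamma w=w$ for $\gamma\in\Lambda$. Then there is $f\colon\Gamma\to V$ with $df=w$, $\|f\|\le\|w\|$ and $\epsilon(\gamma)\,\gamma f=f$ for $\gamma\in\Lambda$.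
\end{lemma}

\begin{proof}
The identity $dw(1,g,h)=0$ says that $f_0=w(1,\cdot)$ satisfies $df_0=w$. Two solutions of $df=w$ differ by a constant, so the solutions form an affine Hilbert space over $V$, whose distance is the supremum distance. The group $\Lambda$ acts on it isometrically by $f\mapsto\epsilon(\gamma)\gamma f$, and the orbit of $f_0$, hence its closed convex hull, lies in the set $\{\|f\|\le\|w\|\}$.
\end{proof}

When objects $f_x$ are attached to the points of a $\Gamma$-set, we say that they are \emph{chosen equivariantly} if $f_{\gamma x}=\gamma f_x$. To do this one chooses a $\Gamma_x$-invariant $f_x$ for one point $x$ in each orbit and transports it; invariance makes the transport well defined.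

\begin{lemma}\label{lem:inj}
Let $V$ be a unitary representation of $\Gamma$ and $\theta\colon P^3\to V$ a bounded equivariant cocycle. If $\theta^\sharp$ is zero in $\mathrm H^2_{\mathrm b}(\Gamma,V)$, then $\theta=d\eta$ with $\eta\colon P^2\to V$ bounded, alternating and equivariant.
\end{lemma}

\begin{proof}
Let $\theta^\sharp=d\eta_0$ with $\eta_0\colon\Gamma^2\to V$ bounded and equivariant. For $x\in P$ put $w_x(g,h)=\theta(x,gx_0,hx_0)-\eta_0(g,h)$. By \eqref{eq:cocycle} with $p=x$, the coboundary of the first term is $\theta^\sharp$, so $dw_x=0$; also $\gamma w_x=w_{\gamma x}$. By Lemma~\ref{lem:primitive} we can choose equivariantly $f_x\colon\Gamma\to V$ with $df_x=w_x$ and $\|f_x\|\le\|\theta\|+\|\eta_0\|$. With $p=gx_0$ and $q=hx_0$, identity \eqref{eq:cocycle} for the triple $(x,y,p)$ and the point $q$ gives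
\[
d(f_x-f_y)(g,h)=\theta(x,p,q)-\theta(y,p,q)=\theta(x,y,q)-\theta(x,y,p).
\]
Hence $\eta(x,y)=\theta(x,y,gx_0)-f_x(g)+f_y(g)$ does not depend on $g$. It is bounded and alternating; it is equivariant because $f_{\gamma x}(\gamma g)=\gamma f_x(g)$; and in $d\eta(x,y,z)$ the $f$-terms cancel, leaving the right side of \eqref{eq:cocycle}.
\end{proof}

\begin{lemma}\label{lem:surj}
Let $\tau\colon\Gamma^3\to V$ be a bounded equivariant cocycle for the homogeneous coboundary, not necessarily alternating. Suppose that there is a constant $K$ such that each $x\in P$ admits a $\Gamma_x$-invariant $u_x\colon\Gamma^2\to V$ with $du_x=\tau$ and $\|u_x\|\le K$. Then there is a bounded equivariant cocycle $\theta$ on $P$ with $[\theta^\sharp]=[\tau]$ in $\mathrm H^2_{\mathrm b}(\Gamma,V)$.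
\end{lemma}

\begin{proof}
Since $\gamma\tau=\tau$, we may choose the $u_x$ equivariantly. We compare the primitives at two points. For a representative $\{x,y\}$ of each orbit of $2$-element subsets, apply Lemma~\ref{lem:primitive} to $w=u_x-u_y$, to the setwise stabilizer of $\{x,y\}$, and to the sign $\epsilon$ that is $-1$ on elements exchanging $x$ and $y$. Transporting the solutions, we get $f_{xy}\colon\Gamma\to V$ with
\[
df_{xy}=u_x-u_y,\qquad\|f_{xy}\|\le2K,\qquad f_{yx}=-f_{xy},\qquad f_{xx}=0,\qquad\gamma f_{xy}=f_{\gamma x,\gamma y}.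
\]
The function $f_{xy}+f_{yz}+f_{zx}$ on $\Gamma$ has zero coboundary, so it is a constant $\theta(x,y,z)\in V$. The map $\theta$ is bounded, alternating and equivariant, and \eqref{eq:cocycle} holds because the terms $f_{xp},f_{yp},f_{zp}$ cancel on its right side. Put $\rho(g,h)=u_{gx_0}(g,h)-f_{gx_0,hx_0}(h)$, which is bounded and equivariant. For $x=gx_0$, $y=hx_0$, $z=kx_0$ we have $u_y(h,k)=u_x(h,k)-f_{xy}(k)+f_{xy}(h)$, and therefore
\begin{align*}
d\rho(g,h,k)&=u_y(h,k)-f_{yz}(k)-u_x(g,k)+f_{xz}(k)+u_x(g,h)-f_{xy}(h)\\
&=du_x(g,h,k)-f_{xy}(k)-f_{yz}(k)-f_{zx}(k)=\tau(g,h,k)-\theta^\sharp(g,h,k).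
\end{align*}
So $\tau-\theta^\sharp=d\rho$.
\end{proof}

The stabilizers in our $\Gamma$-set will be large, and the hypothesis of Lemma~\ref{lem:surj} will come from centralizers.

\begin{lemma}\label{lem:centralizer}
Let $V$ be mixing, $\tau\colon\Gamma^3\to V$ a bounded equivariant cocycle and $L\le\Gamma$. Suppose that every finitely generated subgroup of $L$ commutes with some element of infinite order of $\Gamma$. Then there is an $L$-invariant $\tilde u\colon\Gamma^2\to V$ with $d\tilde u=\tau$ and $\|\tilde u\|\le4\|\tau\|$.
\end{lemma}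

\begin{proof}
Assume first that one element $z$ of infinite order commutes with all of $L$. We average over $\langle z\rangle$ and then correct the result. Let $u(g,h)$ be the weak limit of $\frac1n\sum_{j<n}\tau(z^j,g,h)$ along a nonprincipal ultrafilter. Each $\tau(z^j,\cdot,\cdot)$ is a primitive of $\tau$, and $z$ shifts $j$ by one, so $du=\tau$, $\|u\|\le\|\tau\|$ and $zu=u$.

For $\ell\in L$ the function $\ell u-u$ is $z$-invariant and has zero coboundary. By Lemma~\ref{lem:primitive} there is a $z$-invariant $f_\ell$ with $df_\ell=\ell u-u$, and it is unique by Lemma~\ref{lem:vanish}(i). The function $f_\ell+\ell f_{\ell'}$ is $z$-invariant with coboundary $\ell\ell'u-u$, so $f_{\ell\ell'}=f_\ell+\ell f_{\ell'}$. From $f_\ell(z^jg)=z^jf_\ell(g)$ we get $\|z^jf_\ell(g)-f_\ell(g)\|=\|df_\ell(g,z^jg)\|\le2\|\tau\|$. As $j\to\infty$ the square of the left side tends to $2\|f_\ell(g)\|^2$ by mixing, so $\|f_\ell\|\le\sqrt2\,\|\tau\|$.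

Write $\Gamma=\bigsqcup_tLt$ with $t$ in a transversal and put $\phi(\ell t)=f_\ell(\ell t)$. Then
\[
(\ell\phi)(\ell't)=\ell f_{\ell^{-1}\ell'}(\ell^{-1}\ell't)=(\ell f_{\ell^{-1}\ell'})(\ell't)=(f_{\ell'}-f_\ell)(\ell't),
\]
that is, $\ell\phi=\phi-f_\ell$. So $\tilde u=u+d\phi$ satisfies $\ell\tilde u=\ell u+d\phi-(\ell u-u)=\tilde u$, $d\tilde u=\tau$ and $\|\tilde u\|\le(1+2\sqrt2)\|\tau\|\le4\|\tau\|$.

In general, write $L$ as an increasing union of finitely generated subgroups $L_n$, take $\tilde u_n$ for $L_n$, and let $\tilde u$ be their pointwise weak limit along a nonprincipal ultrafilter. The bound, the equation $d\tilde u=\tau$ and invariance under each $\ell\in L$ pass to the limit.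
\end{proof}

\section{Systems, and the smallest relation}\label{sec:systems}

Recall that for $\Gamma\le\Gamma'$ and a $\Gamma$-set $X$, the set $\Gamma'\times_\Gamma X$ is the quotient of $\Gamma'\times X$ by $(g\gamma,x)\sim(g,\gamma x)$; we write $[g,x]$ for classes. It is a $\Gamma'$-set fibered over $\Gamma'/\Gamma$. If $H$ is a unitary representation of $\Gamma$, the fibers of $\Gamma'\times_\Gamma H$ are Hilbert spaces, and $\mathrm{Ind}_\Gamma^{\Gamma'}H$ is their Hilbert direct sum. The fiber over $\Gamma$ is $H$, the fiber over $g\Gamma$ is $gH$, and inducing twice is the same as inducing once to the largest group.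

\begin{lemma}\label{lem:indmix}
If $H$ is mixing, then $\mathrm{Ind}_\Gamma^{\Gamma'}H$ is mixing.
\end{lemma}

\begin{proof}
For $w_1,w_2\in H$ and $g_1,g_2\in\Gamma'$, the coefficient $\langle\gamma g_1w_1,g_2w_2\rangle$ vanishes unless $\gamma\in g_2\Gamma g_1^{-1}$, and there it is a coefficient of $H$ evaluated at $g_2^{-1}\gamma g_1$. The vectors $gw$ span a dense subspace, and uniform limits of functions vanishing at infinity vanish at infinity.
\end{proof}

\begin{definition}\label{def:system}
A \emph{system} $(\Gamma,P,H,\omega)$ consists of a countable group $\Gamma$, a nonempty countable $\Gamma$-set $P$, a unitary representation $H$ of $\Gamma$ and a bounded equivariant cocycle $\omega\colon P^3\to H$. An \emph{extension} of it is a system $(\Gamma',P',H',\omega')$ such that $\Gamma\le\Gamma'$, $P\subset P'$ as $\Gamma$-sets, $H'=\mathrm{Ind}_\Gamma^{\Gamma'}H$, $\omega'|_{P^3}=\omega$, and the values of $\omega'$ lie in the $\mathbf Z[\frac12]$-module generated by the $\Gamma'$-translates of the values of $\omega$. A subset $\Sigma\subset P$ is \emph{flat} if $\omega$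 vanishes on $\Sigma^3$. A \emph{test cocycle} on $(\Gamma,P)$ is an equivariant cocycle $\theta\colon P^3\to V$ with $V$ a mixing representation of $\Gamma$. An extension \emph{forces} $\zeta\in Z_1(P)$ if $\hat\theta(\zeta)=0$ for every test cocycle $\theta$ on $(\Gamma',P')$.
\end{definition}

An extension of an extension is an extension. Sets with at most two points are flat. Flatness and adjacency persist in extensions, and so does forcing, because test cocycles restrict to test cocycles. If $H$ is mixing, then $\omega'$ is itself a test cocycle, so only cycles with $\hat\omega(\zeta)=0$ can be forced. Proposition~\ref{prop:force} shows that for $\zeta\in Z_1^{\mathrm{adj}}(P)$ this condition suffices, with almost no loss of norm. The last condition on extensions keeps all values of the cocycle under the control of the initial ones; it is used in the proof of Theorem~\ref{thm:B}(b).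

\begin{example}[The tripod system]\label{ex:tripod}
Let $H_0$ be a unitary representation of $F$ and $v\in H_0$. View $F$ as the fundamental group of the theta graph (two vertices joined by three edges). It acts freely and without inversions on the universal cover, a trivalent tree; let $P_0$ be the set of edges of the tree. Fix a vertex $w_0$ and a cyclic order of its three edges, and transport the order to the orbit $Fw_0$. For $w\in Fw_0$ and $x\in P_0$ let $d_w(x)$ be the edge at $w$ that is $x$ or leads toward $x$. Put $c_w(x,y,z)=\pm1$ if $d_w(x),d_w(y),d_w(z)$ are distinct and in positive, respectively negative, cyclic order, and $c_w(x,y,z)=0$ otherwise. This is the pull-back under $d_w$ of an alternating function on a $3$-element set, and such a function is a cocycle, since every oriented $3$-simplex on three points is degenerate. For given $(x,y,z)$ at most one $w$ contributes. Indeed, if $d_w$ takes distinct values at $x,y,z$ and $w'\ne w$, then two of the three edges are reached from $w$ in directions other than that of $w'$, and $d_{w'}$ sends both to the first edge from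 $w'$ toward $w$. Hence
\[
\omega_0=\sum_{\gamma\in F}c_{\gamma w_0}\;\gamma v
\]
is an equivariant cocycle with values in $\{0\}\cup\{\pm\gamma v\}$, and it takes the value $v$ on the three edges at $w_0$ in positive order. So $(F,P_0,H_0,\omega_0)$ is a system with $\|\omega_0\|=\|v\|$.
\end{example}

The first way to extend a system keeps the group and adds points. We identify $p\in P$ with the Dirac mass at $p$ and extend $\omega$ trilinearly to finitely supported signed measures on $P$. The extension is alternating. On probability measures it is bounded by $\|\omega\|$ and satisfies \eqref{eq:cocycle}, as one sees by integrating \eqref{eq:cocycle} against the product of four probability measures. A measure is \emph{dyadic} if its weights lie in $\mathbf Z[\frac12]$.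

\begin{lemma}[New points]\label{lem:new}
Let $(\Gamma,P,H,\omega)$ be a system, and let $A_i\le\Gamma$ be countably many subgroups with $A_i$-invariant, finitely supported, dyadic probability measures $\mu_i$ on $P$. Let $P'=P\sqcup\bigsqcup_i\Gamma/A_i$, let $\kappa$ be the equivariant map from $P'$ to measures on $P$ with $\kappa(p)=p$ for $p\in P$ and $\kappa(A_i)=\mu_i$, and let $\kappa^*\omega(x,y,z)=\omega(\kappa x,\kappa y,\kappa z)$. Let $\xi\colon P'^2\to H$ be bounded, alternating, equivariant, zero on $P^2$, with values in the $\mathbf Z[\frac12]$-module generated by the values of $\omega$. Then $(\Gamma,P',H,\kappa^*\omega+d\xi)$ is an extension, and $\|\kappa^*\omega+d\xi\|\le\|\omega\|+3\|\xi\|$.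
\end{lemma}

\begin{proof}
Invariance of $\mu_i$ makes $\kappa$ well defined, and $\kappa^*\omega$ is an equivariant cocycle with $\|\kappa^*\omega\|\le\|\omega\|$ by the remarks above. Both $\kappa^*\omega-\omega$ and $d\xi$ vanish on $P^3$.
\end{proof}

We call the coset $A_i$ a \emph{new point} with stabilizer $A_i$, and a \emph{free point} if $A_i=1$. Unless $\xi$ is specified, it is $0$. If $\kappa$ maps a set $X\subset P'$ to measures supported on a flat set, then $X$ is flat for $\kappa^*\omega$.

\begin{example}[A relation between two triangles]\label{ex:square}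
Let $x,y,z,w\in P$ be distinct with $\omega(x,y,z)+\omega(x,z,w)=0$. This says $\hat\omega(\zeta)=0$ for the square $\zeta=[x,y]+[y,z]+[z,w]+[w,x]$. We want every test cocycle to satisfy the same relation. If $\zeta$ bounded a sum of flat triangles, we could try to make each of them fixed by a new element of infinite order and apply Lemma~\ref{lem:vanish}(iii). So add a free point $n$ with $\kappa(n)=x$ and look for a correction $\xi$, supported on the orbits of the pairs $\{n,\cdot\}$, that makes the four triangles of the cone over $\zeta$ flat for $\omega^+=\kappa^*\omega+d\xi$. Normalizing $\xi(n,x)=0$, we find successively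
\[
\begin{array}{lll}
(n,x,y): & 0+\xi(n,x)-\xi(n,y)=0, & \xi(n,y)=0,\\
(n,y,z): & \omega(x,y,z)+\xi(n,y)-\xi(n,z)=0, & \xi(n,z)=\omega(x,y,z),\\
(n,z,w): & \omega(x,z,w)+\xi(n,z)-\xi(n,w)=0, & \xi(n,w)=\omega(x,y,z)+\omega(x,z,w),\\
(n,w,x): & 0+\xi(n,w)-\xi(n,x)=0. &
\end{array}
\]
The values of $\xi$ are the partial sums of the relation, and the last equation holds exactly because the total sum is $0$. Since $n$ is free, $\xi(\gamma n,\gamma z)=\gamma\,\omega(x,y,z)$ defines an equivariant $\xi$. The square now bounds four flat triangles.

Two difficulties appear. First, $\omega^+(n,z,p)=\omega(x,z,p)+\omega(x,y,z)$ for $p\in P\setminus\{z\}$, and the only available bound is $2\|\omega\|$. Infinitely many relations must be treated, so the losses have to be summable. Section~\ref{sec:forcing} repairs this by subdividing the triangles until the partial sums are small. Second, $\omega^+$ must be extended to the larger group in which a flat triangle is fixed by a new element. Section~\ref{sec:gluing} does this without loss under three conditions, and Section~\ref{sec:flatten} arranges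 these conditions.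
\end{example}

\section{Gluing along a flat set}\label{sec:gluing}

\begin{proposition}[Gluing]\label{prop:glue}
Let $(\Gamma,P,H,\omega)$ be a system with $\|\omega\|\le D$. Let $L\le\Gamma$ and $m\in S\subset P$, with $S$ fixed pointwise by $L$, and assume:
\begin{enumerate}
\item[(G1)] if $\gamma\in\Gamma$ and $S\cap\gamma S\ne\emptyset$, then $S\cup\gamma S$ is flat (in particular $S$ is flat);
\item[(G2)] $\|\omega(m,s,x)\|\le D/2$ for all $s\in S$ and $x\in P$;
\item[(G3)] if $\gamma\in\Gamma$ and $\gamma m\in S$, then $\gamma m=m$.
\end{enumerate}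
Let $C=\langle c\rangle\cong\mathbf Z$ and $\Gamma'=\Gamma*_L(L\times C)$. There is an extension $(\Gamma',P',H',\omega')$ with $\|\omega'\|\le D$ in which $c$ fixes $S$ pointwise.
\end{proposition}

We call this extension the \emph{gluing along $S$ with center $m$}. The set $P'$ is a tree of copies of $P$ identified along copies of $S$, and $\omega'$ is the sum of the copies of $\omega$, evaluated after projecting to each copy of $P$.

\subsection{The construction}

Recall that an amalgam $G_1*_LG_2=G$ contains $G_1$ and $G_2$ and acts on its Bass--Serre tree, which has vertex set $G/G_1\sqcup G/G_2$ and, for each coset $gL$, an edge from $gG_1$ to $gG_2$. Let $\mathbb T$ be this tree for $\Gamma'$. The letter $\alpha$ denotes a \emph{$\Gamma$-vertex} $g\Gamma$, the letter $\beta$ denotes a \emph{$C$-vertex} $g(L\times C)$, and $\alpha_0=\Gamma$. Let $P_\alpha$ and $H_\alpha$ be the fibers over $\alpha$ of $\Gamma'\times_\Gamma P$ and $\Gamma'\times_\Gamma H$, so that $H'=\bigoplus_\alpha H_\alpha$, and let $\omega_\alpha([g,x],[g,y],[g,z])=[g,\omega(x,y,z)]$ be the translated cocycle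 on $P_\alpha$. Let $S_\beta$ be the fiber over $\beta$ of $\Gamma'\times_{L\times C}S$, with trivial action of $L\times C$ on $S$, and $m_\beta=[g,m]\in S_\beta$. An edge $gL$ from $\alpha$ to $\beta$ gives the injection $S_\beta\to P_\alpha$, $[g,s]\mapsto[g,s]$, which does not depend on the representative $g$ because $L$ fixes $S$.

Consider the graph with vertex set $\bigsqcup P_\alpha\sqcup\bigsqcup S_\beta$ in which each $s\in S_\beta$ is joined to its images under these injections, and let $P'$ be its set of components. The graph maps to $\mathbb T$, and the map is locally injective: $s\in S_\beta$ has exactly one neighbor for each edge at $\beta$, and $x\in P_\alpha$ has at most one neighbor for each edge at $\alpha$. A locally injective map sends reduced paths to reduced paths, so each component maps isomorphically onto a subtree. Consequently all $P_\alpha$ and $S_\beta$ inject into $P'$, we regard them as subsets, $S_\beta\subset P_\alpha$ when $\beta$ is adjacent to $\alpha$, and for $x\in P'$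
\[
\mathbb T_x=\{\alpha:x\in P_\alpha\}\cup\{\beta:x\in S_\beta\}
\]
is a nonempty subtree that contains a $\Gamma$-vertex. The group $\Gamma'$ acts on $P'$ with $g\mathbb T_x=\mathbb T_{gx}$; we have $P=P_{\alpha_0}$; and $c$ fixes $S$ pointwise since $[c,s]=[1,s]$ in $S_{L\times C}$.

The $C$-vertices adjacent to $\alpha_0$ are the $\beta=\gamma(L\times C)$ with $\gamma\in\Gamma$, and then $S_\beta=\gamma S$ and $m_\beta=\gamma m$. Translating the hypotheses, we obtain for $\beta,\hat\beta$ adjacent to $\alpha$: (G1) if $S_\beta\cap S_{\hat\beta}\neq\emptyset$ then $\omega_\alpha$ vanishes on $S_\beta\cup S_{\hat\beta}$; (G2) $\|\omega_\alpha(m_\beta,s,x)\|\le D/2$ for $s\in S_\beta$, $x\in P_\alpha$; (G3) if $m_{\hat\beta}\in S_\beta$ then $m_{\hat\beta}=m_\beta$.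

Define $\mathrm{pr}_\alpha\colon P'\to P_\alpha$ by $\mathrm{pr}_\alpha(x)=x$ if $\alpha\in\mathbb T_x$, and otherwise $\mathrm{pr}_\alpha(x)=m_\beta$, where $\beta$ is the first vertex after $\alpha$ on the shortest path from $\alpha$ to $\mathbb T_x$. Then $\mathrm{pr}_{g\alpha}(gx)=g\,\mathrm{pr}_\alpha(x)$. Put
\begin{equation}\label{eq:omegaprime}
\omega'(x,y,z)=\sum_\alpha N_\alpha,\qquad N_\alpha=\omega_\alpha(\mathrm{pr}_\alpha x,\mathrm{pr}_\alpha y,\mathrm{pr}_\alpha z)\in H_\alpha .
\end{equation}
Lemma~\ref{lem:twoterms} shows that the sum has at most two nonzero terms.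

\begin{example}\label{ex:glue}
Let $L=1$, $y\in S$ and $x,z\in P\setminus\Gamma S$, so that $\mathbb T_x=\{\alpha_0\}$ and $\mathbb T_{cz}=\{c\Gamma\}$. The projections of $(x,y,cz)$ are $(x,y,m)$ in $P_{\alpha_0}$ and $(cm,cy,cz)$ in $P_{c\Gamma}$, while $x$ and $cz$ have the same projection to every other $P_\alpha$. So $\omega'(x,y,cz)=\omega(x,y,m)+c\,\omega(m,y,z)$ has two terms, and (G2) is what bounds their sum by $D$.

Condition (G1) prevents longer sums. Suppose that $\gamma\in\Gamma$ fixes $y$ and $e=\omega(m,y,\gamma m)\ne0$, and let $g=\gamma c$. The path from $\alpha_0$ to $g^n\Gamma$ is $\Gamma,\gamma C,g\Gamma,g\gamma C,g^2\Gamma,\dots$, and $g^{i-1}\gamma C=g^iC$. For $0<i<n$ the triple $(x,y,g^nx)$ projects to $(g^im,g^iy,g^i\gamma m)$ in $P_{g^i\Gamma}$, so \eqref{eq:omegaprime} contains the $n-1$ orthogonal terms $g^ie$ and is unbounded.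
\end{example}

\subsection{At most two terms}

For $\beta$ adjacent to $\alpha$, the \emph{branch} $B(\alpha,\beta)$ is the set of vertices of $\mathbb T$ whose path from $\alpha$ passes through $\beta$; it contains $\beta$. For $\alpha\neq\alpha'$, the \emph{facing vertices} are the first vertex $\beta$ from $\alpha$ toward $\alpha'$ and the first vertex $\beta'$ from $\alpha'$ toward $\alpha$. A vertex outside $B(\alpha,\beta)$ is reached from $\alpha'$ through $\alpha$, so every vertex lies in $B(\alpha,\beta)$ or in $B(\alpha',\beta')$.

\begin{lemma}\label{lem:branch}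
Let $x\in P'$.
\begin{enumerate}
\item[(i)] If $\mathbb T_x$ meets $B(\alpha,\beta)$, then $\mathrm{pr}_\alpha(x)\in S_\beta$.
\item[(ii)] If $\alpha\ne\alpha'$ have facing vertices $\beta,\beta'$ and $\mathrm{pr}_\alpha(x)\notin S_\beta$, then $\mathbb T_x\cap B(\alpha,\beta)=\emptyset$ and $\mathrm{pr}_{\alpha'}(x)=m_{\beta'}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Consider the path from $\alpha$ to a vertex of $\mathbb T_x\cap B(\alpha,\beta)$; it starts with $\beta$. If $\alpha\in\mathbb T_x$, the path lies in $\mathbb T_x$, so $\mathrm{pr}_\alpha(x)=x\in S_\beta$. Otherwise the shortest path from $\alpha$ to $\mathbb T_x$ is an initial part of it, and $\mathrm{pr}_\alpha(x)=m_\beta$. (ii) By (i), $\mathbb T_x$ misses $B(\alpha,\beta)$, so $\mathbb T_x\subset B(\alpha',\beta')$. This branch does not contain $\alpha'$, and the path from $\alpha'$ to $\mathbb T_x$ starts with $\beta'$.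
\end{proof}

\begin{lemma}\label{lem:pair}
Fix $(x_1,x_2,x_3)\in P'^3$ and suppose $N_\alpha\ne0\neq N_{\alpha'}$ with $\alpha\ne\alpha'$ and facing vertices $\beta,\beta'$. Then the indices $1,2,3$ can be named $o,o',\mu$ so that:
\begin{enumerate}
\item[(i)] $o$ is the only index with $\mathrm{pr}_\alpha(x_o)\notin S_\beta$, and $\mathrm{pr}_{\alpha'}(x_o)=m_{\beta'}$;
\item[(ii)] $o'$ is the only index with $\mathrm{pr}_{\alpha'}(x_{o'})\notin S_{\beta'}$, and $\mathrm{pr}_\alpha(x_{o'})=m_\beta$;
\item[(iii)] $\alpha,\alpha'\in\mathbb T_{x_\mu}$ and $x_\mu\in S_\beta\cap S_{\beta'}$.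
\end{enumerate}
Moreover $\|N_\alpha\|,\|N_{\alpha'}\|\le D/2$. We call $o$ the \emph{outer index at $\alpha$} with respect to $\alpha'$, and $\mu$ the \emph{middle index}.
\end{lemma}

\begin{proof}
If two points projected outside $S_\beta$ in $P_\alpha$, both would project to $m_{\beta'}$ in $P_{\alpha'}$ by Lemma~\ref{lem:branch}(ii), and $N_{\alpha'}=0$. If none did, then $N_\alpha=0$ because $S_\beta$ is flat. This gives (i), and (ii) by symmetry; $o\neq o'$ because $m_{\beta'}\in S_{\beta'}$. For the remaining index $\mu$ we have $\mathrm{pr}_\alpha(x_\mu)\in S_\beta\setminus\{m_\beta\}$, since $N_\alpha\ne0$ requires three distinct projections. If $\alpha\notin\mathbb T_{x_\mu}$, then $\mathrm{pr}_\alpha(x_\mu)=m_{\hat\beta}\in S_\beta$ for some $\hat\beta$ adjacent to $\alpha$, and (G3) gives $m_{\hat\beta}=m_\beta$, a contradiction. So $\alpha\in\mathbb T_{x_\mu}$ and $x_\mu=\mathrm{pr}_\alpha(x_\mu)\in S_\beta$; the same argument applies at $\alpha'$. Finally $N_\alpha=\pm\omega_\alpha(m_\beta,x_\mu,\mathrm{pr}_\alpha x_o)$ has norm at most $D/2$ by (G2), and likewise $N_{\alpha'}$.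
\end{proof}

\begin{lemma}\label{lem:twoterms}
For each $(x_1,x_2,x_3)\in P'^3$ at most two of the $N_\alpha$ are nonzero.
\end{lemma}

\begin{proof}
Suppose $N_{\alpha_1},N_{\alpha_2},N_{\alpha_3}\ne0$ with distinct $\alpha_i$. Let $\beta_{ij}$ be the first vertex from $\alpha_i$ toward $\alpha_j$, let $o_{ij}$ be the outer index at $\alpha_i$ with respect to $\alpha_j$, and let $\mu_{ij}=\mu_{ji}$ be the middle index; $o_{ij},o_{ji},\mu_{ij}$ are distinct. If $\beta_{ij}=\beta_{ik}$, then
\begin{equation}\label{eq:samebranch}
o_{ij}=o_{ik},\qquad o_{ji}=o_{ki},\qquad\mu_{ij}=\mu_{ik}.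
\end{equation}
Indeed, $o_{ij}$ and $o_{ik}$ are both the index projecting outside $S_{\beta_{ij}}$ in $P_{\alpha_i}$; $o_{ji}$ and $o_{ki}$ both project to $m_{\beta_{ij}}$ in $P_{\alpha_i}$, where the three projections are distinct; and the third equality follows from the first two.

If no $\alpha_i$ lies on the path between the other two, then $\beta_{ij}=\beta_{ik}$ for each $i$, and \eqref{eq:samebranch} gives $o_{23}=o_{21}=o_{31}=o_{32}$, which is impossible. Otherwise let $\alpha_2$ lie between $\alpha_1$ and $\alpha_3$. Then $\beta_{12}=\beta_{13}$ and $\beta_{31}=\beta_{32}$, so all middle indices equal one index $\mu$, and $o_{12}=o_{13}$, $o_{32}=o_{31}$. Thus $o_{12},o_{32},\mu$ are the three indices. By Lemma~\ref{lem:pair} the projections to $P_{\alpha_2}$ are $m_{\beta_{21}}$, $m_{\beta_{23}}$ and $x_\mu\in S_{\beta_{21}}\cap S_{\beta_{23}}$. By (G1) the set $S_{\beta_{21}}\cup S_{\beta_{23}}$ is flat, so $N_{\alpha_2}=0$, a contradiction.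
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:glue}]
By Lemmas~\ref{lem:pair} and~\ref{lem:twoterms}, the sum \eqref{eq:omegaprime} consists of one term of norm at most $D$ or two terms of norm at most $D/2$. Each summand is a cocycle, being pulled back by $\mathrm{pr}_\alpha$, so $\omega'$ is a cocycle with $\|\omega'\|\le D$. It is equivariant because the projections are, and its values are sums of translates of values of $\omega$. For $x,y,z\in P$ and $\alpha\ne\alpha_0$ with first vertex $\beta$ toward $\alpha_0$, all three projections lie in the flat set $S_\beta$ by Lemma~\ref{lem:branch}(i). So only $N_{\alpha_0}=\omega(x,y,z)$ survives.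
\end{proof}

\subsection{What a gluing preserves}

To glue several times in a row we must verify (G1)--(G3) after earlier gluings. This requires knowing how orbits, stabilizers, flat sets and the bound $D/2$ change.

\begin{lemma}\label{lem:compl}
In the situation of Proposition~\ref{prop:glue}:
\begin{enumerate}
\item[(i)] \emph{(Orbits)} Two points of $P$ lie in the same $\Gamma'$-orbit if and only if they lie in the same $\Gamma$-orbit.
\item[(ii)] \emph{(Stabilizers)} Let $L=1$. If $y\in P\setminus\Gamma S$, then $\Gamma'_y=\Gamma_y$. If $y\in S$ and $\Gamma y\cap S=\{y\}$, then $\Gamma'_y=\langle\Gamma_y,c\rangle$.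
\item[(iii)] \emph{(Flat sets)} Let $L=1$, $M\le\Gamma$, and let $\Sigma\subset P$ be flat and $M$-invariant with $S\subset\Sigma$. Then $\langle M,c\rangle\Sigma$ is flat in $P'$.
\item[(iv)] \emph{(Single points)} If $S=\{m\}$, then \emph{(G1)--(G3)} hold automatically, and $\omega'(p,q,x)=\omega(p,q,\mathrm{pr}_{\alpha_0}x)$ for $p,q\in P$ and $x\in P'$.
\item[(v)] \emph{(Half bounds)} Let $n\in P\setminus\Gamma S$ and $s\in P$ satisfy $\|\omega(n,s,x)\|\le D/2$ for all $x\in P$, and $\omega(n,s,\gamma m)=0$ whenever $\gamma\in\Gamma$ and $s\in\gamma S$. Then $\|\omega'(n,s,x)\|\le D/2$ for all $x\in P'$.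
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The maps $P_\alpha\ni[g,x]\mapsto\Gamma x$ and $S_\beta\ni[g,s]\mapsto\Gamma s$ are compatible with the injections $S_\beta\to P_\alpha$. They define a $\Gamma'$-invariant map $P'\to\Gamma\backslash P$ that extends the quotient map of $P$.

(ii) If $y\notin\Gamma S$, no neighbor of $\alpha_0$ lies in $\mathbb T_y$, so $\mathbb T_y=\{\alpha_0\}$ and $\Gamma'_y$ fixes $\alpha_0$. In the second case we show $g\in\langle\Gamma_y,c\rangle$ for $g\in\Gamma'_y$ by induction on the distance from $\alpha_0$ to $g\alpha_0$. At distance $0$, $g\in\Gamma_y$. Otherwise the path from $\alpha_0$ to $g\alpha_0$ lies in $\mathbb T_y$ and starts $\alpha_0,\ \gamma C,\ \gamma c^k\Gamma$ with $\gamma\in\Gamma$ and $y\in\gamma S$. Then $\gamma^{-1}y\in\Gamma y\cap S$, so $\gamma\in\Gamma_y$, and $(\gamma c^k)^{-1}g\in\Gamma'_y$ moves $\alpha_0$ by a distance smaller by $2$.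

(iii) Let $N=\langle M,c\rangle$. By the normal form in $\Gamma*C$, a reduced word in $M$ and $C$ containing a letter of $C$ is not in $\Gamma$, so $N\cap\Gamma=M$. The edges of $\mathbb T$ are the elements of $\Gamma'$, and the edges $g\in N$ form a subtree $\mathbb T_N$, since $g$ shares a vertex with $g\mu$ ($\mu\in M$) and with $gc^{\pm1}$. The edges of $\mathbb T_N$ at $h\Gamma$, $h\in N$, are the $h\mu$ with $\mu\in M$. We show that each $\mathrm{pr}_\alpha(N\Sigma)$ lies in a flat subset of $P_\alpha$. Let $x=gs$ with $g\in N$, $s\in\Sigma$, so $g\Gamma\in\mathbb T_x\cap\mathbb T_N$. Suppose $\alpha=h\Gamma$ with $h\in N$. If $g\Gamma=\alpha$, then $g\in hM$ and $\mathrm{pr}_\alpha x=x\in h\Sigma$. If not, the first vertex from $\alpha$ toward $g\Gamma$ is $\beta=h\mu C$ with $\mu\in M$, and $\mathrm{pr}_\alpha x\in S_\beta=h\mu S\subset h\Sigma$ by Lemma~\ref{lem:branch}(i). Suppose $\alpha\notin\mathbb T_N$. Then $\mathbb T_N$ lies in one branch $B(\alpha,\beta)$, and $\mathrm{pr}_\alpha(N\Sigma)\subset S_\beta$.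

(iv) Sets of at most two points are flat and $\omega(m,m,x)=0$. For $\alpha\ne\alpha_0$ both $p$ and $q$ project to the single point of $S_\beta$, with $\beta$ the first vertex toward $\alpha_0$.

(v) Here $\mathbb T_n=\{\alpha_0\}$ and $\alpha_0\in\mathbb T_s$. Every term of $\omega'(n,s,x)$ has norm at most $D/2$: for $\alpha_0$ by hypothesis, and for $\alpha\ne\alpha_0$ with first vertex $\beta_0$ toward $\alpha_0$ by (G2), since $\mathrm{pr}_\alpha n=m_{\beta_0}$ and $\mathrm{pr}_\alpha s\in S_{\beta_0}$. So it suffices to exclude two nonzero terms $N_\alpha,N_{\alpha'}$, with facing vertices $\beta,\beta'$. The middle point lies in two fibers, so it is not $n$; after exchanging $\alpha$ and $\alpha'$ if necessary, $n$ is outer at $\alpha$. By Lemma~\ref{lem:branch}(ii), $\alpha_0\notin B(\alpha,\beta)$, hence $\alpha_0\in B(\alpha',\beta')$. The subtree of the outer point at $\alpha'$ misses $B(\alpha',\beta')$, so that point is not $s$. Thus $x$ is outer at $\alpha'$, $s$ is the middle point, $s\in S_\beta$, and $N_\alpha=\pm\omega_\alpha(m_\beta,s,\mathrm{pr}_\alpha n)$. If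 $\alpha=\alpha_0$, then $m_\beta=\gamma m$ and $s\in\gamma S$ for some $\gamma\in\Gamma$, and $N_\alpha=0$ by hypothesis. If $\alpha\neq\alpha_0$, then $\alpha,\alpha_0\in\mathbb T_s$ gives $s\in S_{\beta_0}\cap S_\beta$, and $\mathrm{pr}_\alpha n=m_{\beta_0}$, so $N_\alpha=0$ by (G1). Both cases contradict $N_\alpha\ne0$.
\end{proof}

\section{Good triples}\label{sec:flatten}

Let $\|\omega\|\le D$. A set $T$ of three points of $P$ is \emph{good} for $D$ if it is flat and contains a point $m_T$ with $\|\omega(m_T,t,x)\|\le D/2$ for all $t\in T$ and $x\in P$. A good triple satisfies (G2), but (G1) and (G3) involve stabilizers and orbits over which we have no control, so we cannot glue along $T$ itself. Instead we glue along copies of the points of $T$, that is, new points $q'$ with $\kappa(q')=q$, which lie in new orbits and have small stabilizers. For $\omega$ a copy is as good as the original, but a test cocycle need not know that $q'$ is related to $q$. We link them by an element $z_q$ fixing $q$ and all its copies. Then $\theta(T)$ differs from the value of $\hat\theta$ on a hexagon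 of copies by three error terms $h$, one for each edge (Figure~\ref{fig:hex}). A gluing for each edge makes the error independent of the triangle, so that errors cancel in a sum of triangles along interior edges. On the remaining edges, which will be adjacent pairs, the error is made to vanish.

A \emph{null path} from $q$ to $r$ is a sequence $q,q',r',r$ in which consecutive points are adjacent and $\omega(q,q',r')=\omega(q,r',r)=0$. We identify it with the chain $\mathfrak p=[q,q']+[q',r']+[r',r]$. Since $\mathfrak p+[r,q]=\partial(q,q',r')+\partial(q,r',r)$, we have $\hat\omega(\mathfrak p+[r,q])=0$.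

\begin{proposition}\label{prop:flatten}
Let $(\Gamma,P,H,\omega)$ be a system with $\|\omega\|\le D$. Let $Q\subset P$ be finite, $\mathcal T$ a finite set of good triples in $Q$, $E$ a set of $2$-element subsets of $Q$ containing all those contained in members of $\mathcal T$, and $E_0\subset E$ a set of adjacent pairs. There is an extension with $\|\omega'\|\le D$ such that:
\begin{enumerate}
\item[(1)] for each $\{q,r\}\in E$ there is a null path from $q$ to $r$ in $P'$;
\item[(2)] for every test cocycle $\theta\colon P'^3\to V$ there are vectors $h(q,r)=-h(r,q)\in V$, for $\{q,r\}\in E$, with $h(q,r)=0$ for $\{q,r\}\in E_0$ and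
\[
\theta(q_1,q_2,q_3)+h(q_1,q_2)+h(q_2,q_3)+h(q_3,q_1)=0\qquad\text{for }\{q_1,q_2,q_3\}\in\mathcal T.
\]
\end{enumerate}
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\coordinate (q1) at (90:3.2); \coordinate (q2) at (210:3.2); \coordinate (q3) at (330:3.2);
\coordinate (a) at (115:1.4); \coordinate (b) at (185:1.4); \coordinate (c) at (235:1.4);
\coordinate (d) at (305:1.4); \coordinate (e) at (355:1.4); \coordinate (f) at (65:1.4);
\fill[black!10] (a)--(b)--(c)--(d)--(e)--(f)--cycle;
\draw[dashed] (q1)--(q2)--(q3)--cycle;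
\draw (a)--(b)--(c)--(d)--(e)--(f)--cycle;
\draw (f)--(q1)--(a) (b)--(q2)--(c) (d)--(q3)--(e);
\foreach \p in {q1,q2,q3,a,b,c,d,e,f} \fill (\p) circle (1.5pt);
\node[above] at (q1) {$q_1$}; \node[below left] at (q2) {$q_2$}; \node[below right] at (q3) {$q_3$};
\node at (0,0) {$c_T$};
\node at (90:1.85) {$z_{q_1}$}; \node at (210:1.85) {$z_{q_2}$}; \node at (330:1.85) {$z_{q_3}$};
\node at (150:1.38) {$h$}; \node at (270:1.38) {$h$}; \node at (30:1.38) {$h$};
\node at (115:1.0) {$q_1^{12}$}; \node at (185:1.0) {$q_2^{12}$}; \node at (235:1.0) {$q_2^{23}$};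
\node at (305:1.0) {$q_3^{23}$}; \node at (355:1.0) {$q_3^{31}$}; \node at (65:1.0) {$q_1^{31}$};
\end{tikzpicture}
\caption{A good triple $T=\{q_1,q_2,q_3\}$ (dashed) and six copies of its points, where $q_i^{ij}$ is the copy of $q_i$ attached to the edge $\{q_i,q_j\}$ and to $T$. The shaded hexagon is fixed by $c_T$ and the triangle at $q_i$ by $z_{q_i}$, so a test cocycle vanishes on them; the three quadrilaterals carry the error terms $h$.}
\label{fig:hex}
\end{figure}

\begin{proof}
For $e\in E_0$ fix $g_e\in\Gamma$ of infinite order fixing both points of $e$. All gluings below have $L=1$ and the bound $D$.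

\emph{Step 1: the elements $z_q$.} Glue successively along $S=\{q\}$ for each $q\in Q$, which is allowed by Lemma~\ref{lem:compl}(iv), and call the new element $z_q$. This gives $(\Gamma_1,P_1,\omega_1)$. Applying Lemma~\ref{lem:compl}(iv) at each gluing, we get
\begin{equation}\label{eq:supsame}
\sup_{x\in P_1}\|\omega_1(p,q,x)\|=\sup_{x\in P}\|\omega(p,q,x)\|\qquad(p,q\in P).
\end{equation}
For $T\in\mathcal T$ let $M_T=\langle z_q:q\in T\rangle$. For $e=\{q,r\}\in E$ let $M_e=\langle z_q,z_r\rangle$, or $\langle z_q,z_r,g_e\rangle$ if $e\in E_0$. The sets $M_TT$ and $M_ee$ are flat in $P_1$. To see this, start from $(M,\Sigma)=(1,T)$, respectively $(1,e)$ or $(\langle g_e\rangle,e)$. At the gluing along a point $q$ of $T$, respectively of $e$, replace $(M,\Sigma)$ by $(\langle M,z_q\rangle,\langle M,z_q\rangle\Sigma)$ using Lemma~\ref{lem:compl}(iii); at the other gluings $\Sigma$ remains flat.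

\emph{Step 2: copies and centers.} For $e\in E$ let $J_e$ be the set of labels consisting of all $T\in\mathcal T$ with $e\subset T$, a label $*$, and a label $0$ if $e\in E_0$. By Lemma~\ref{lem:new} add the following points, each with its own orbit:
\begin{itemize}
\item for $q\in e\in E$ and $j\in J_e$, a point $q^{e,j}$ with $\kappa=q$ and stabilizer $\langle z_q\rangle$, or $\langle z_q,g_e\rangle$ if $j=0$;
\item for $e=\{q,r\}\in E$, a free point $n_e$ with $\kappa=\frac12(q+r)$;
\item for $T\in\mathcal T$, a free point $n_T$ with $\kappa=m_T$.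
\end{itemize}
This gives $(\Gamma_1,P_2,\omega_2=\kappa^*\omega_1)$. Let $Y$ be the finite set of these points, and put
\[
S_e=\{q^{e,j}:q\in e,\ j\in J_e\}\cup\{n_e\},\qquad S_T=\{q^{e,T}:q\in e\subset T\}\cup\{n_T\}.
\]
The $S_e$ are pairwise disjoint, the $S_T$ are pairwise disjoint, and $q^{e,T}$ lies only in $S_e$ and $S_T$.

\emph{Step 3.} Glue successively along each $S_e$ with center $n_e$; call the new element $c_e$.

\emph{Step 4.} Glue successively along each $S_T$ with center $n_T$; call the new element $c_T$.

We verify (G1)--(G3) for these gluings by induction; let $G$ be the group at the moment considered and $S$ the set to be glued. By Lemma~\ref{lem:compl}(i) the points of $Y$ lie in distinct $G$-orbits. Three consequences follow. First, (G3) holds. Second, if $\gamma S\cap S\ne\emptyset$, then $\gamma$ fixes a point of $S$. Third, $y\in Y$ lies in $GS$ only if $y\in S$, so by Lemma~\ref{lem:compl}(ii) the stabilizer of $y$ changes only at a gluing along a set containing $y$, where it is enlarged by the new generator.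

\emph{Step 3, (G1).} Let $\gamma$ fix $y\in S_e$. The stabilizer of $y$ is still that of Step 2, so $\gamma\in M_e\le\Gamma_1$. Then $S_e\cup\gamma S_e\subset P_2$, and $\kappa$ maps it to measures on the flat set $M_ee$.

\emph{Step 3, (G2).} For $e=\{q,r\}$ and $x\in P_2$ we have $\omega_2(n_e,q^{e,j},x)=\frac12\omega_1(r,q,\kappa x)$, of norm at most $D/2$; the roles of $q$ and $r$ are symmetric. The bound persists through the earlier gluings along $S_{e'}$ by Lemma~\ref{lem:compl}(v): neither $n_e$ nor $q^{e,j}$ lies in the orbit of $S_{e'}$, so the last hypothesis there is void.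

\emph{Step 4, (G1).} Let $X_T=\{n_T\}\cup\bigcup_{e\subset T}S_e\supset S_T$, the union over the three edges of $T$. The set $M_TX_T$ is flat in $P_2$, since $\kappa$ maps it to measures on $M_TT$. Applying Lemma~\ref{lem:compl}(iii) at the three gluings along $S_e\subset X_T$, we find that $M'_TX_T$ is flat from the end of Step 3 on, where $M'_T=\langle M_T,c_e:e\subset T\rangle$. If $\gamma$ fixes $y\in S_T$, then $\gamma=1$ for $y=n_T$, and $\gamma\in\langle z_q,c_e\rangle\le M'_T$ for $y=q^{e,T}$. So $S_T\cup\gamma S_T\subset M'_TX_T$ is flat.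

\emph{Step 4, (G2).} Let $s=q^{e,T}$. For $x\in P_2$ we have $\|\omega_2(n_T,s,x)\|=\|\omega_1(m_T,q,\kappa x)\|\le D/2$ by goodness and \eqref{eq:supsame}. We carry this bound through the earlier gluings by Lemma~\ref{lem:compl}(v) with $n=n_T$, which lies in the orbit of no earlier glued set. For $S_{e'}$ with $e'\ne e$ and $S_{T'}$ with $T'\neq T$, the last hypothesis is void. For $S_e$: if $s\in\gamma S_e$, then $\gamma$ fixes $s$, whose stabilizer at that moment is $\langle z_q\rangle\le M_T$; so $n_T$, $s$ and $\gamma n_e$ lie in the flat set $M_TX_T$, and the hypothesis holds.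

\emph{Proof of (1).} Take $q'=q^{e,*}$ and $r'=r^{e,*}$. The consecutive pairs are fixed by $z_q$, $c_e$, $z_r$, and $\omega_2(q,q',r')=\omega_1(q,q,r)=0$, $\omega_2(q,r',r)=\omega_1(q,r,r)=0$.

\emph{Proof of (2).} For $e=\{q,r\}$ and $j\in J_e$ write $q^j=q^{e,j}$, $r^j=r^{e,j}$ and put
\[
h_j(q,r)=\hat\theta\big([q,q^j]+[q^j,r^j]+[r^j,r]+[r,q]\big)=-h_j(r,q).
\]
For $j,k\in J_e$ the difference $h_j(q,r)-h_k(q,r)$ is $\hat\theta$ of the sum of the three closed paths $q,q^j,q^k$ and $q^j,r^j,r^k,q^k$ and $r^j,r,r^k$, because the edges between $q^j$ and $q^k$ and between $r^j$ and $r^k$ cancel. Their vertices are fixed by $z_q$, $c_e$, $z_r$ respectively, so $h_j=h_k=:h$ by Lemma~\ref{lem:vanish}(iii). If $e\in E_0$, then $g_e$ fixes $q,q^0,r^0,r$, so $h(q,r)=h_0(q,r)=0$. For $T=\{q_1,q_2,q_3\}\in\mathcal T$ compute the three values of $h$ with the label $T$, and write $q_i^{ij}=q_i^{ji}$ for $q_i^{e,T}$ with $e=\{q_i,q_j\}$. The edges of $T$ cancel, and the sum in (2) is $\hat\theta$ of the closed path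
\[
q_1,\ q_1^{12},\ q_2^{12},\ q_2,\ q_2^{23},\ q_3^{23},\ q_3,\ q_3^{31},\ q_1^{31}.
\]
This path is the sum of the hexagon $q_1^{12},q_2^{12},q_2^{23},q_3^{23},q_3^{31},q_1^{31}$ in $S_T$, fixed by $c_T$, and of three triangles formed by $q_i$ and its two copies, fixed by $z_{q_i}$. So the sum is $0$.
\end{proof}

\section{Forcing a relation}\label{sec:forcing}

\begin{proposition}\label{prop:force}
Let $(\Gamma,P,H,\omega)$ be a system with $\|\omega\|\le D$, let $\varepsilon>0$, and let $\zeta\in Z_1^{\mathrm{adj}}(P)$ satisfy $\hat\omega(\zeta)=0$. There is an extension with $\|\omega'\|\le D+\varepsilon$ that forces $\zeta$.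
\end{proposition}

The plan is to add points so that $\zeta$ becomes a signed sum of boundaries of good triples, and then to apply Proposition~\ref{prop:flatten}. Write $\zeta=\partial(t_1+\dots+t_M)$, so that $\sum_l\omega(t_l)=0$. Trilinearity makes $\omega$ behave like area: if each $t_l$ is cut into $4^k$ equal triangles, each piece carries $4^{-k}\omega(t_l)$. Taking one piece from each $t_l$ gives a group of $M$ small triangles whose values still sum to $0$, with all partial sums at most $M4^{-k}D$. Each group is then assembled into a fan, as in Example~\ref{ex:square}, using a small correction $\xi$.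

For $2$-chains write $b\equiv b'$ if $\partial b=\partial b'$, and $b\equiv b'$ \emph{modulo a family of triples} if this holds after adding an integral combination of these triples. From $\partial\partial(n,p,q,r)=0$ we get $(p,q,r)\equiv(n,q,r)-(n,p,r)+(n,p,q)$, which gives the exchange rule
\begin{equation}\label{eq:exchange}
(p,q,r)\equiv(n,q,r)\quad\text{modulo }(p,n,q)\text{ and }(p,n,r).
\end{equation}
By alternation, any of the three entries can be exchanged in this way.

\begin{proof}[Proof of Proposition~\ref{prop:force}]
Let $\zeta\ne0$. Coning gives $\zeta=\partial\sum_{l=1}^Mt_l$ with $M\ge1$, where each $t_l=(x_l,y_l,z_l)$ has distinct entries, signs are absorbed in the orientation and a triple may occur several times. Fix $k\ge1$, to be chosen large in terms of $M,D,\varepsilon$.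

\emph{Step 1: subdivision.} For each unordered pair $\{p,q\}$ that is an edge of some $t_l$, add free points with $\kappa=2^{-k}((2^k-i)p+iq)$, $0<i<2^k$. For each $l$ add free points with $\kappa=2^{-k}(i_1x_l+i_2y_l+i_3z_l)$, where $i_1,i_2,i_3>0$ and $i_1+i_2+i_3=2^k$. The vertices of $t_l$, the points on its edges and its interior points form the \emph{grid} of $t_l$, which we draw in a plane triangle using barycentric coordinates. The standard subdivision has $4^k$ small triangles $\tau_{l,s}=(\bar a,\bar b,\bar c)$, $1\le s\le4^k$, ordered so that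
\[
\kappa\bar b-\kappa\bar a=\pm2^{-k}(y_l-x_l),\qquad\kappa\bar c-\kappa\bar a=\pm2^{-k}(z_l-x_l)
\]
with the same sign. The sign $+$ gives the upright triangles and the sign $-$ the inverted ones. All are oriented like $t_l$, since a point reflection of the plane preserves orientation. With $\mu=\kappa\bar a$, trilinearity, alternation and \eqref{eq:cocycle} give
\begin{align}
\kappa^*\omega(\tau_{l,s})&=4^{-k}\omega(\mu,y_l-x_l,z_l-x_l)=4^{-k}\big[\omega(\mu,y_l,z_l)+\omega(\mu,x_l,y_l)+\omega(\mu,z_l,x_l)\big]\notag\\
&=4^{-k}\omega(t_l)=:w_l.\label{eq:area}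
\end{align}
Interior edges cancel in $\partial\sum_s\tau_{l,s}$, so this boundary is $\mathfrak s(x_l,y_l)+\mathfrak s(y_l,z_l)+\mathfrak s(z_l,x_l)$, where $\mathfrak s(p,q)$ is the path from $p$ to $q$ along the subdivided edge. To compare $\mathfrak s(p,q)$ with $[p,q]$, bisect. If $p',q'$ are the endpoints of a dyadic subinterval of relative length $2^{-i}$, $0\le i<k$, and $m'$ is the grid point with $\kappa m'=\frac12(\kappa p'+\kappa q')$, then $[p',q']=[p',m']+[m',q']-\partial(p',m',q')$. We call $(p',m',q')$ a \emph{collinear triple}. Iterating $k$ times gives $[p,q]=\mathfrak s(p,q)-\partial\sum(p',m',q')$, and hence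
\begin{equation}\label{eq:chain}
t_l\equiv\sum_s\tau_{l,s}\quad\text{modulo collinear triples.}
\end{equation}

\emph{Step 2: the fan and the correction.} Fix $o\in P$ and put $\lambda(x,y)=\omega(o,\kappa x,\kappa y)$. This function is alternating but not equivariant. By \eqref{eq:cocycle}, $\kappa^*\omega=d\lambda$, and $\lambda(x,y)=0$ if $\kappa x=o$ or $\kappa y=o$. The measures of two vertices $\bar a,\bar b$ of a small triangle differ by $2^{-k}(p-q)$ for vertices $p,q$ of $t_l$, so
\[
\|\lambda(\bar a,\bar b)\|=2^{-k}\|\omega(o,\kappa\bar a,p)-\omega(o,\kappa\bar a,q)\|\le2^{1-k}D .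
\]
For each $s$, which we suppress from the notation, add free points: copies $a_l,b_l,c_l$ with the same measures as the vertices of $\tau_{l,s}$, for $1\le l\le M$, and points $n,d_0,\dots,d_M$ with $\kappa=o$. The copies are needed because $\xi$ must vanish on every pair containing a grid point, so that collinear triples keep their midpoint property. Let $W_l=w_1+\dots+w_l$, so $W_0=W_M=0$. We shall move $(a_l,b_l,c_l)$ to $(n,d_{l-1},d_l)$ by three exchanges; $\xi$ is chosen to make the six triples in these exchanges flat:
\begin{gather*}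
\xi(n,b_l)=\lambda(a_l,b_l),\qquad\xi(n,c_l)=\lambda(a_l,c_l),\qquad\xi(d_{l-1},b_l)=\lambda(a_l,b_l),\\
\xi(d_{l-1},c_l)=\lambda(a_l,b_l)+\lambda(b_l,c_l),\qquad\xi(d_l,c_l)=\lambda(a_l,c_l),\qquad\xi(d_l,d_{l'})=W_{l'}-W_l .
\end{gather*}
Extend $\xi$ to be alternating and equivariant, and $0$ on all pairs outside the orbits of those listed. This is well defined: the points involved are base points of distinct free orbits, so an element carrying one listed unordered pair to a listed unordered pair is trivial. The values of $\xi$ are dyadic combinations of values of $\omega$, and $\|\xi\|\le\max(2^{2-k}D,M4^{-k}D)$. Choose $k$ with $3\|\xi\|\le\varepsilon$. By Lemma~\ref{lem:new}, $\omega^+=\kappa^*\omega+d\xi$ defines an extension on a set $P^+$ with $\|\omega^+\|\le D^+:=D+\varepsilon$.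

\emph{Step 3: flat triples.} Fix $s$ and $l$, drop the index $l$ from $a_l,b_l,c_l$, and let $\tau_{l,s}=(\bar a,\bar b,\bar c)$. We have $\omega^+=d(\lambda+\xi)$. The function $\xi$ vanishes on pairs among $a,b,c$, on $\{a,n\}$ and on $\{n,d_i\}$, while $\lambda$ vanishes on pairs containing $n$ or some $d_i$. The following triples of distinct points are flat for $\omega^+$.
\begin{enumerate}
\item[(A)] $(\bar a,a,\bar b)$, $(\bar a,a,\bar c)$, $(\bar b,b,a)$, $(\bar b,b,\bar c)$, $(\bar c,c,a)$, $(\bar c,c,b)$: two measures coincide and $\xi$ vanishes on all pairs.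
\item[(B)] $(a,n,b)$: $0+\lambda(a,b)+\lambda(b,a)=0$.\quad $(a,n,c)$: $0+\lambda(a,c)+\lambda(c,a)=0$.
\item[(C)] $(b,d_{l-1},n)$: $-\lambda(a,b)+0+\lambda(a,b)=0$.\quad $(b,d_{l-1},c)$: $-\lambda(a,b)+[\lambda(a,b)+\lambda(b,c)]+\lambda(c,b)=0$.
\item[(D)] $(c,d_l,n)$: $-\lambda(a,c)+0+\lambda(a,c)=0$.\quad $(c,d_l,d_{l-1})$: $-\lambda(a,c)-w_l+[\lambda(a,b)+\lambda(b,c)]=d\lambda(a,b,c)-w_l=0$ by \eqref{eq:area}.
\item[(E)] $(d_0,d_{l-1},d_l)$ for $l\ge2$: $W_{l-1}+(W_l-W_{l-1})-W_l=0$.\quad $(n,d_0,d_M)$: $0+W_M+0=0$.
\end{enumerate}
The last equality is the only place where $\hat\omega(\zeta)=0$ is used. Modulo these triples, the exchange rule \eqref{eq:exchange} gives, using the two triples of (A) for each of the first three steps, then (B), (C), (D),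
\[
\tau_{l,s}\equiv(a,\bar b,\bar c)\equiv(a,b,\bar c)\equiv(a,b,c)\equiv(n,b,c)\equiv(n,d_{l-1},c)\equiv(n,d_{l-1},d_l).
\]
From $\partial\partial(n,d_0,d_{l-1},d_l)=0$ and (E) we get $(n,d_{l-1},d_l)\equiv(n,d_0,d_l)-(n,d_0,d_{l-1})$; for $l=1$ this is an equality, since $(n,d_0,d_0)=0$. The sum over $l$ telescopes to $(n,d_0,d_M)$, which is in (E). Summing over $s$ and using \eqref{eq:chain}, we find $\sum_lt_l\equiv0$ modulo collinear triples and triples (A)--(E).

\emph{Step 4: good triples.} The triples (A)--(E) are flat but need not be good, so we bisect them once. For each such triple $(p,q,r)$ add, by Lemma~\ref{lem:new} applied to $(P^+,\omega^+)$, three free points $m_{pq},m_{qr},m_{pr}$ with measures $\frac12(p+q)$, $\frac12(q+r)$, $\frac12(p+r)$. Call the new system $(\Gamma,P^{++},H,\omega^{++})$; it has $\|\omega^{++}\|\le D^+$. The value of $\omega^{++}$ is computed by substituting these measures into $\omega^+$, so to bound $\omega^{++}(\cdot,\cdot,x)$ for all $x\in P^{++}$ it suffices to bound $\omega^+(\cdot,\cdot,x)$ for $x\in P^+$.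

A collinear triple $(p',m',q')$ is good for $D^+$ with center $m'$. Indeed $\xi$ vanishes on pairs containing $p'$, $m'$ or $q'$, so $\omega^+(m',p',x)=\frac12\omega(\kappa q',\kappa p',\kappa x)=\frac12\omega^+(q',p',x)$ and $\omega^+(m',q',x)=\frac12\omega^+(p',q',x)$; the choice $x=q'$ in the first formula gives flatness.

For a triple $(p,q,r)$ from (A)--(E) we have
\begin{align*}
(p,q,r)\equiv{}&(p,m_{pq},m_{pr})+(m_{pq},q,m_{qr})+(m_{pr},m_{qr},r)+(m_{pq},m_{qr},m_{pr})\\
&-(p,m_{pq},q)-(q,m_{qr},r)-(r,m_{pr},p),
\end{align*}
because the first four have total boundary the closed path $p,m_{pq},q,m_{qr},r,m_{pr}$, and subtracting the boundaries of the last three turns it into $[p,q]+[q,r]+[r,p]$. All seven triples are flat, since their measures are supported on the flat set $\{p,q,r\}$. Write $\langle y,y'\rangle_x$ for $\omega^+(y,y',x)$, of norm at most $D^+$ for $y,y',x\in P^+$. For the last three triples the midpoint is a center, since $\langle m_{pq},p\rangle_x=\frac12\langle q,p\rangle_x$ and $\langle m_{pq},q\rangle_x=\frac12\langle p,q\rangle_x$. For the first three the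 corner is a center, since $\langle p,m_{pq}\rangle_x=\frac12\langle p,q\rangle_x$ and $\langle p,m_{pr}\rangle_x=\frac12\langle p,r\rangle_x$. For the fourth take $m_{pq}$. Flatness of $(p,q,r)$ and \eqref{eq:cocycle} give $\langle p,q\rangle_x+\langle q,r\rangle_x=\langle p,r\rangle_x$, hence
\begin{align*}
\langle m_{pq},m_{qr}\rangle_x&=\tfrac14\big[\langle p,q\rangle_x+\langle p,r\rangle_x+\langle q,r\rangle_x\big]=\tfrac12\langle p,r\rangle_x,\\
\langle m_{pq},m_{pr}\rangle_x&=\tfrac14\big[\langle p,r\rangle_x-\langle p,q\rangle_x+\langle q,r\rangle_x\big]=\tfrac12\langle q,r\rangle_x.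
\end{align*}

\emph{Step 5: conclusion.} We now have $\zeta=\sum_i\pm\partial T_i$ with finitely many triples $T_i$ in $P^{++}$ that are good for $D^+$. Apply Proposition~\ref{prop:flatten} with the bound $D^+$, $\mathcal T=\{T_i\}$, $Q$ the set of their vertices, $E$ the set of their edges, and $E_0$ the set of edges in the support of $\zeta$. These are edges of some $T_i$, and they are adjacent pairs because $\zeta\in Z_1^{\mathrm{adj}}(P)$. For a test cocycle $\theta$ take $h$ as in Proposition~\ref{prop:flatten}(2), extended linearly to chains on $E$. Then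
\[
\hat\theta(\zeta)=\sum_i\pm\theta(T_i)=-h\Big(\sum_i\pm\partial T_i\Big)=-h(\zeta)=0,
\]
since $h$ vanishes on $E_0$.
\end{proof}

\section{The limit group}\label{sec:limit}

Let $(\pi_0,H_0)$ and $v\ne0$ be as in Theorem~\ref{thm:B}, and let $\mathfrak S_0=(F,P_0,H_0,\omega_0)$ be the tripod system of Example~\ref{ex:tripod}. We construct systems $\mathfrak S_n=(\Gamma_n,P_n,H_n,\omega_n)$, each an extension of the previous one, with $\|\omega_n\|\le D_n:=\|v\|+\sum_{i=1}^n2^{-i}$. Each $\mathfrak S_n$ sets countably many tasks.
\begin{enumerate}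
\item[(T1)] For $x\in P_n$ and a finitely generated $L\le(\Gamma_n)_x$: glue along $S=\{x\}$ with this $L$, as allowed by Lemma~\ref{lem:compl}(iv). The new element $c$ has infinite order and commutes with $L$.
\item[(T2)] For $x\ne y$ in $P_n$: apply Proposition~\ref{prop:flatten} with $Q=\{x,y\}$, $E=\{Q\}$ and $\mathcal T=E_0=\emptyset$.
\item[(T3)] For $\zeta\in Z_1^{\mathrm{adj}}(P_n)$ with $\hat\omega_n(\zeta)=0$: apply Proposition~\ref{prop:force}, with $\varepsilon=2^{-i}$ if this is the $i$-th step.
\end{enumerate}
A task set by $\mathfrak S_n$ still makes sense in every later system. Fix a surjection $i\mapsto(n_i,j_i)$ from the positive integers onto $\mathbf N\times\mathbf N$ with $n_i<i$, enumerate the tasks of each $\mathfrak S_n$ (with repetitions if necessary), and obtain $\mathfrak S_i$ from $\mathfrak S_{i-1}$ by performing the $j_i$-th task of $\mathfrak S_{n_i}$. Put $\Gamma=\bigcup\Gamma_n$, $P=\bigcup P_n$, $\omega=\bigcup\omega_n$, and let $H$ be the completion of $\bigcup H_n$. Since $\Gamma/F=\bigcup\Gamma_n/F$, we have $H=\mathrm{Ind}_F^\Gamma H_0$, which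 is mixing by Lemma~\ref{lem:indmix}. The cocycle $\omega$ is equivariant, $\|\omega\|\le\|v\|+1$, and:
\begin{enumerate}
\item[(P0)] $v\in\mathcal R\subset\mathbf Z[\frac12][\Gamma]\,v$, where $\mathcal R$ is the additive group generated by the values of $\omega$;
\item[(P1)] for $x\in P$, every finitely generated subgroup of $\Gamma_x$ commutes with an element of infinite order;
\item[(P2)] any $x\ne y$ in $P$ are joined by a null path;
\item[(P3)] if $\zeta\in Z_1^{\mathrm{adj}}(P)$ and $\hat\omega(\zeta)=0$, then $\hat\theta(\zeta)=0$ for every test cocycle $\theta$ on $(\Gamma,P)$.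
\end{enumerate}
Property (P0) follows from Example~\ref{ex:tripod} and the last condition on extensions, by induction on $n$. Properties (P1)--(P3) follow from (T1)--(T3), because the data involved ($x$ and finitely many generators; $x$ and $y$; the finitely many edges of $\zeta$ and elements fixing them) belong to some $\mathfrak S_n$.

For a triple $t=(x,y,z)$ of distinct points choose null paths and put $\zeta_t=\mathfrak p_{xy}+\mathfrak p_{yz}+\mathfrak p_{zx}\in Z_1^{\mathrm{adj}}(P)$, a closed path with nine edges. Since $\zeta_t-\partial t$ is the sum of three cycles $\mathfrak p_{xy}+[y,x]$, we have $\hat\omega(\zeta_t)=\omega(t)$. Therefore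
\begin{equation}\label{eq:range}
\mathcal R=\hat\omega(Z_1(P))=\hat\omega(Z_1^{\mathrm{adj}}(P)).
\end{equation}

\begin{lemma}\label{lem:adjzero}
Let $\theta\colon P^3\to V$ be a bounded equivariant cocycle with $\hat\theta=0$ on $Z_1^{\mathrm{adj}}(P)$. Then $\theta=d\eta$ with $\eta$ bounded, alternating and equivariant.
\end{lemma}

\begin{proof}
For $x\ne y$ put $\eta(x,y)=\hat\theta([x,y]-\mathfrak p)$, where $\mathfrak p$ is any $1$-chain supported on adjacent edges with $\partial\mathfrak p=\partial[x,y]$, and put $\eta(x,x)=0$. Such chains exist by (P2), and two of them differ by an element of $Z_1^{\mathrm{adj}}(P)$, so $\eta$ is well defined. Using $\gamma\mathfrak p$ for $(\gamma x,\gamma y)$ and $-\mathfrak p$ for $(y,x)$ shows that $\eta$ is equivariant and alternating. A null path gives a closed path with four edges, so $\|\eta\|\le2\|\theta\|$. Finally $d\eta(t)=\hat\theta(\partial t-\zeta_t)=\theta(t)$.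
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
Fix $x_0\in P$ and let $\mathcal H(V)$ be the right side of the theorem. For $\Theta\in\mathcal H(V)$ the map $\Theta\circ\omega$ is a bounded equivariant cocycle on $P$, because $\Theta$ is additive and equivariant, and it induces $\Theta\circ\hat\omega$ on cycles. Define
\[
\Phi_V\colon\mathcal H(V)\to\mathrm H^2_{\mathrm b}(\Gamma,V),\qquad\Phi_V(\Theta)=[(\Theta\circ\omega)^\sharp].
\]
This map is linear. It is natural: if $T\colon V\to W$ is a bounded equivariant linear map between mixing representations, then $\Phi_W(T\circ\Theta)$ is the image of $\Phi_V(\Theta)$ under $T$.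

\emph{Injectivity.} If $\Phi_V(\Theta)=0$, then $\Theta\circ\omega=d\eta$ with $\eta$ equivariant, by Lemma~\ref{lem:inj}. By Lemma~\ref{lem:vanish}(ii), $\Theta\circ\hat\omega=0$ on $Z_1^{\mathrm{adj}}(P)$, and $\Theta=0$ by \eqref{eq:range}.

\emph{Surjectivity.} Let $\tau\colon\Gamma^3\to V$ be a bounded equivariant cocycle. By (P1) and Lemma~\ref{lem:centralizer}, the hypothesis of Lemma~\ref{lem:surj} holds with $K=4\|\tau\|$, so $[\tau]=[\theta^\sharp]$ for a bounded test cocycle $\theta$ on $P$. By (P3) and \eqref{eq:range} there is an additive map $\Theta\colon\mathcal R\to V$ with $\hat\theta=\Theta\circ\hat\omega$ on $Z_1^{\mathrm{adj}}(P)$, and it is equivariant because $\hat\theta$ and $\hat\omega$ are. For a triple $t$ of distinct points, $\Theta(\omega(t))=\hat\theta(\zeta_t)$ has norm at most $7\|\theta\|$, so $\Theta\in\mathcal H(V)$. The bounded cocycle $\theta-\Theta\circ\omega$ induces $0$ on $Z_1^{\mathrm{adj}}(P)$, so it is $d\eta$ with $\eta$ bounded and equivariant by Lemma~\ref{lem:adjzero}. Hence $[\tau]=[\theta^\sharp]=\Phi_V(\Theta)$.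
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We have seen that $H$ is mixing; this is where mixing of $\pi_0$ is used. (a) The inclusion $\mathcal R\to H$ belongs to $\mathcal H(H)$ because $\omega$ is bounded, and it is nonzero because $v\in\mathcal R$. So $\mathrm H^2_{\mathrm b}(\Gamma,H)\neq0$ by Theorem~\ref{thm:D}.

(b) Let $\Theta\in\mathcal H(V)$ and $w=\Theta(v)$. If $r\in\mathbf Z[F]$ and $rv=0$, then $rw=\Theta(rv)=0$, so $w=0$ by hypothesis. By (P0), for each $u\in\mathcal R$ there are $k\ge0$ and $\rho\in\mathbf Z[\Gamma]$ with $2^ku=\rho v$, and then $2^k\Theta(u)=\rho w=0$. So $\mathcal H(V)=0$, and $\mathrm H^2_{\mathrm b}(\Gamma,V)=0$ by Theorem~\ref{thm:D}.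
\end{proof}

\section{An eigenvector above the spectral radius}\label{sec:spectral}

It remains to find a relation that holds in a mixing representation of $F$ and fails in $\ell^2$. Let $d(x,y)=|x^{-1}y|$ be the distance in the Cayley tree of $F$, which is $4$-regular, and let $A$ be its adjacency operator, $(Af)(x)=\sum_sf(xs)$ with $s\in\{a^{\pm1},b^{\pm1}\}$. The unitary $f\mapsto f(\cdot^{-1})$ of $\ell^2(F)$ conjugates $A$ to $\lambda_F(\sigma)$. By Kesten's theorem $\|A\|=2\sqrt3$. We use only the upper bound, which follows by summing $2|f(x)f(y)|\le3^{-1/2}|f(x)|^2+3^{1/2}|f(y)|^2$ over the edges $\{x,y\}$ with $|y|=|x|+1$: each $|f(x)|^2$ receives total weight at most $3\cdot3^{-1/2}+3^{1/2}=2\sqrt3$, and $A$ is self-adjoint. For $F\le\Gamma$ the restriction of $\ell^2(\Gamma)$ to $F$ is a direct sum of copies of $\ell^2(F)$, one for each coset $Fg$, so $\|\lambda_\Gamma(\sigma)\|=2\sqrt3$ as well.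

Recall that a kernel $\psi$ on a set $X$ is \emph{positive definite} if $\langle\psi f,f\rangle=\sum_{x,y}\psi(x,y)f(y)\overline{f(x)}\ge0$ for all finitely supported $f$. Schoenberg's theorem says that $e^{-t\|\beta_x-\beta_y\|^2}$ is positive definite for every map $x\mapsto\beta_x$ to a real Hilbert space and every $t>0$. A left-invariant positive definite kernel on $F$ yields the GNS representation: left translation on the separated completion of the finitely supported functions for the form $\langle\psi f,g\rangle$.

\begin{lemma}\label{lem:eigen}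
Let $2\sqrt3<N<4$. There is a mixing unitary representation $(\pi_0,H_0)$ of $F$ and a vector $v\ne0$ with $\sigma v=Nv$.
\end{lemma}

\begin{proof}
We look for a positive definite kernel vanishing at infinity and annihilated by $N-A$. The kernels $\alpha^{d(x,y)}$ are positive definite, and for a suitable $\alpha$ the equation holds off the diagonal; the defect on the diagonal is removed by subtracting a multiple of the resolvent of $A$.

The polynomial $3\alpha^2-N\alpha+1$ has discriminant $N^2-12>0$, is positive at $0$ and at $1$, and has its vertex $N/6$ in $(0,1)$. So its roots are distinct, lie in $(0,1)$, and have product $1/3$. Let $\alpha$ be the larger root; then $3\alpha^2>1$. The kernel $K(x,y)=\alpha^{d(x,y)}$ is positive definite (Haagerup): if $\beta_x$ is the indicator function of the set of edges between $1$ and $x$, then $\|\beta_x-\beta_y\|^2=d(x,y)$, and Schoenberg's theorem applies. Apply $N-A$ to $K(x,\cdot)$. At distance $r\ge1$ from $x$ a vertex has one neighbor closer to $x$ and three farther, which gives $\alpha^{r-1}(N\alpha-1-3\alpha^2)=0$. At $x$ we get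 $\kappa_0=N-4\alpha=1/\alpha-\alpha>0$, using $N=3\alpha+1/\alpha$. So $(N-A)K(x,\cdot)=\kappa_0\delta_x$.

The operator $N-A$ is positive and invertible on $\ell^2(F)$. For finitely supported $f$ and $g\neq0$ put $u=(N-A)g$. By symmetry of $A$ we have $Ku=\kappa_0g$, so $\langle Ku,f\rangle=\kappa_0\langle g,f\rangle$ and $\langle Ku,u\rangle=\kappa_0\langle g,(N-A)g\rangle$. The Cauchy--Schwarz inequality for the form $K$ gives
\[
\langle Kf,f\rangle\ge\kappa_0\,\frac{|\langle g,f\rangle|^2}{\langle g,(N-A)g\rangle}.
\]
Letting $g$ tend to $(N-A)^{-1}f$ in $\ell^2(F)$ yields $\langle Kf,f\rangle\ge\kappa_0\langle(N-A)^{-1}f,f\rangle$. So $\psi=K-\kappa_0(N-A)^{-1}$ is a real, symmetric, positive definite kernel, left-invariant because $A$ commutes with left translations, and $(N-A)\psi(x,\cdot)=0$ for all $x$.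

The function $\varphi=\psi(1,\cdot)=\alpha^{|\cdot|}-\kappa_0(N-A)^{-1}\delta_1$ vanishes at infinity. It is nonzero, because the second term is in $\ell^2(F)$ while $\sum_r4\cdot3^{r-1}\alpha^{2r}=\infty$. Let $(\pi_0,H_0)$ be the GNS representation and $v$ the class of $\delta_1$. Then $|\varphi(g)|=|\langle gv,v\rangle|\le\|v\|^2$, so $v\ne0$. Coefficients between vectors of the total set $Fv$ are translates of $\varphi$, so $\pi_0$ is mixing. Finally $\sigma v-Nv$ is the class of $\chi=(A-N)\delta_1$, and $\psi\chi=0$, so $\|\sigma v-Nv\|^2=\langle\psi\chi,\chi\rangle=0$.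
\end{proof}

\begin{example}\label{ex:72}
For $N=7/2$ the roots are $\alpha=2/3$ and $1/2$, and $\kappa_0=5/6$. The computation above applies to the smaller root as well and gives $(N-A)(1/2)^{|\cdot|}=\frac32\delta_1$ with $(1/2)^{|\cdot|}\in\ell^2(F)$. Hence $\varphi(g)=(2/3)^{|g|}-\frac59(1/2)^{|g|}$. Indeed $\varphi(1)=\frac49$ and $\sum_s\varphi(s)=4\cdot\frac7{18}=\frac72\cdot\frac49$.
\end{example}

For rational $N=n_1/n_2$ in $(2\sqrt3,4)$ let $\Gamma_N$ be the group given by Theorem~\ref{thm:B} for the vector $v$ of Lemma~\ref{lem:eigen}. By part (a), $\Gamma_N\in\mathcal C$. Rationality puts the relation $r=n_1-n_2\sigma$ in $\mathbf Z[F]$, and $rv=0$. If $\|\sigma\|<N$ on $V$, then $rw=0$ forces $w=0$. So part (b) gives: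
\begin{equation}\label{eq:criterion}
V\text{ mixing and }\|\sigma\|_{V\to V}<N\quad\Longrightarrow\quad\mathrm H^2_{\mathrm b}(\Gamma_N,V)=0 .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $\Gamma=\Gamma_N$, for instance with $N=7/2$. The representation $V=\ell^2(\Gamma)$ is mixing and $\|\sigma\|_{V\to V}=2\sqrt3<N$, so \eqref{eq:criterion} applies. Hence $\Gamma\in\mathcal C\setminus\mathcal C_{\mathrm{reg}}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\mu=\sigma/4$, a probability measure on $F$, and $\rho=\|\lambda_F(\mu)\|=\sqrt3/2$. Choose $N$ rational with $\rho^{2/p}<N/4<1$. Since $\rho\le\rho^{2/p}$, we have $N>2\sqrt3$; let $\Gamma=\Gamma_N$. We verify the hypotheses of \eqref{eq:criterion} in both cases.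

Let $V$ have a dense set of vectors $u$ with $\varphi_u=\langle\,\cdot\,u,u\rangle\in\ell^p(\Gamma)$. We first show that $V$ is mixing. Let $u$ be such a vector, let $\gamma_n\to\infty$, and pass to a subsequence along which $\gamma_nu$ converges weakly to some $u'$. For fixed $m$, $\langle\gamma_nu,\gamma_mu\rangle=\varphi_u(\gamma_m^{-1}\gamma_n)\to0$, so $\langle u',\gamma_mu\rangle=0$, and letting $m\to\infty$ gives $u'=0$. Thus $\gamma u\to0$ weakly as $\gamma\to\infty$, and this property passes to norm limits of such $u$.

Next we bound $\mu$ on $V$. Let $1/p+1/p'=1$ and write $\mu^{2n}$ for the convolution power. By H\"older's inequality $\langle\mu^{2n}u,u\rangle\le\|\mu^{2n}\|_{p'}\|\varphi_u\|_p$. Since $\frac1{p'}=(1-\frac2p)\cdot1+\frac2p\cdot\frac12$, interpolation of norms gives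
\[
\|\mu^{2n}\|_{p'}\le\|\mu^{2n}\|_1^{1-2/p}\,\|\mu^{2n}\|_2^{2/p}\le\rho^{4n/p},
\]
because $\|\mu^{2n}\|_1=1$ and $\|\mu^{2n}\|_2=\|\lambda_F(\mu)^{2n}\delta_1\|\le\rho^{2n}$. So the spectral measure $\nu_u$ of the self-adjoint operator $\mu$ at $u$ satisfies $\int t^{2n}\,d\nu_u\le\|\varphi_u\|_p\,(\rho^{2/p})^{2n}$ for all $n$, and it is supported in $[-\rho^{2/p},\rho^{2/p}]$. The spectral projection for the complement of this interval kills a dense set of vectors, so it is $0$, and $\|\sigma\|_{V\to V}\le4\rho^{2/p}<N$.

Now let $V$ be mixing and weakly contained in $\lambda_\Gamma$. This means that each $\varphi_u$, $u\in V$, is a pointwise limit of finite sums $\sum_i\varphi_{f_i}$ with $f_i\in\ell^2(\Gamma)$. Then $\|\sigma u\|^2=\langle\sigma^2u,u\rangle$ is a limit of sums $\sum_i\|\sigma f_i\|^2\le12\sum_i\|f_i\|^2$, and $\sum_i\|f_i\|^2\to\varphi_u(1)=\|u\|^2$. So $\|\sigma\|_{V\to V}\le2\sqrt3<N$.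
\end{proof}

\begin{thebibliography}{1}
\bibitem{MS} Nicolas Monod and Yehuda Shalom, \emph{Orbit equivalence rigidity and bounded cohomology}, arXiv:math/0703165 (2007).
\end{thebibliography}
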